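# Two joins for one new coordinate: the local-triviality dimension of a free product quantum group

## 1. Odd functions on spheres

Let $X$ be a compact Hausdorff space with an involution $x\mapsto -x$. Ask for real, continuous, odd functions $h_0,\dots,h_n$ on $X$ with $\sum_i|h_i|=1$, and call $n(X)$ the smallest possible $n$. If odd functions $h_i$ merely have no common zero, divide them by the even function $\sum|h_i|$. So $n(X)\le n$ means exactly that there is an odd map $X\to\mathbb R^{n+1}\setminus\{0\}$.

For $X=S^0=\{1,-1\}$, the function $h_0(\pm1)=\pm1$ works, and $n(S^0)=0$. For the circle, one function does not suffice: an odd $h_0$ with $|h_0|=1$ on a connected space has constant sign, and it is odd, a contradiction. The two coordinate functions, rescaled, do suffice. So $n(S^1)=1$. For $S^2$ the three coordinates suffice, and two odd functions always have a common zero by the Borsuk–Ulam theorem, so $n(S^2)=2$. In the same way $n(S^m)=m$.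

Read the sequence $S^0,S^1,S^2,\dots$ as iterated joins: $S^{m+1}=S^m*S^0$, where $X*Y$ is $[0,1]\times X\times Y$ with $X$ collapsed at one end and $Y$ at the other. Passing from $X$ to $X*S^0$ never costs more than one new function: shrink the old functions toward the $S^0$ end and add one function that carries the sign of the $S^0$-coordinate. For spheres each join costs exactly one.

Now we rewrite $n(X)$ with algebras. Let $\sigma\in C(\mathbb Z/2)$ be $\sigma(\pm1)=\pm1$, let $C_0:=C_0((0,1])$, and let $t\in C_0$ be the identity function. A $*$-homomorphism $\rho:C_0\otimes C(\mathbb Z/2)\to C(X)$ produces $h=\rho(t\otimes\sigma)$, a real function with $|h|=\rho(t\otimes1)$, because $(t\otimes\sigma)^2=(t\otimes1)^2$. Conversely a real $h$ with $|h|\le1$ gives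
$$\rho(g\otimes k)(x)=k(1)\,g\big(\max(h(x),0)\big)+k(-1)\,g\big(\max(-h(x),0)\big),\qquad g(0):=0,$$
which is multiplicative because at each $x$ at most one of the two terms can be nonzero. The function $h$ is odd exactly when $\rho$ intertwines translation on $\mathbb Z/2$ with the involution on $X$. So $n(X)\le n$ means: there are $n+1$ equivariant $*$-homomorphisms $\rho_i:C_0\otimes C(\mathbb Z/2)\to C(X)$ with $\sum_i\rho_i(t\otimes1)=1$.

In this form the group can be replaced by a compact quantum group and $C(X)$ by a noncommutative algebra. Does every join still cost one new homomorphism? We shall see a quantum group for which two consecutive joins cost only one.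

## 2. Quantum groups, joins, and the local-triviality dimension

Throughout, $\otimes$ is the minimal tensor product of C*-algebras and $\odot$ the algebraic one. Unital algebras are nonzero, except that a corner $pNp$ with $p=0$ may occur and is then simply omitted.

**Definition (compact quantum group).** A compact quantum group $\mathbb G$, in the sense of Woronowicz, is a unital C*-algebra $C(\mathbb G)$ with a unital $*$-homomorphism $\Delta:C(\mathbb G)\to C(\mathbb G)\otimes C(\mathbb G)$ that is coassociative, $(\Delta\otimes\mathrm{id})\Delta=(\mathrm{id}\otimes\Delta)\Delta$, and for which $(C(\mathbb G)\otimes1)\Delta(C(\mathbb G))$ and $(1\otimes C(\mathbb G))\Delta(C(\mathbb G))$ are linearly dense in $C(\mathbb G)\otimes C(\mathbb G)$.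

For a compact group $G$ one takes $C(G)$ with $\Delta(f)(g,h)=f(gh)$. The group $\mathbb T=\widehat{\mathbb Z}$ is the case $C(\mathbb T)$, generated by a unitary $u$ with $\Delta(u)=u\otimes u$.

We recall the textbook facts we need. There is a unique state $\varphi$ on $C(\mathbb G)$, the Haar state, with $(\varphi\otimes\mathrm{id})\Delta(x)=\varphi(x)1=(\mathrm{id}\otimes\varphi)\Delta(x)$. A finite-dimensional unitary corepresentation is a unitary matrix $(u_{ij})$ over $C(\mathbb G)$ with $\Delta(u_{ij})=\sum_ku_{ik}\otimes u_{kj}$. The entries of all such matrices span a dense $*$-subalgebra $\mathcal O(\mathbb G)$, which is a Hopf $*$-algebra with an antipode and with a counit $\varepsilon(u_{ij})=\delta_{ij}$; the counit is a $*$-homomorphism. One Hopf algebra may have several completions. The reduced one is the image of the GNS representation of the Haar state, and on it the Haar state is faithful. On the universal one every unital $*$-homomorphism from $\mathcal O(\mathbb G)$ to a C*-algebra extends; in particular $\varepsilon$ extends.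

**Definition (action, equivariance).** An action of $\mathbb G$ on a C*-algebra $A$ is a $*$-homomorphism $\delta:A\to A\otimes C(\mathbb G)$, unital if $A$ is unital, with $(\delta\otimes\mathrm{id})\delta=(\mathrm{id}\otimes\Delta)\delta$ and $\delta(A)(1\otimes C(\mathbb G))$ linearly dense in $A\otimes C(\mathbb G)$. A $*$-homomorphism $f:A\to B$ between algebras with actions is equivariant if $\delta_Bf=(f\otimes\mathrm{id})\delta_A$. Unitality of $f$ is not required.

A right action of a compact group on a compact space $X$ gives $\delta(a)(x,g)=a(xg)$. The algebra $C(\mathbb G)$ carries the action $\Delta$, and $C_0\otimes C(\mathbb G)$ carries $\mathrm{id}\otimes\Delta$.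

**Definition (local-triviality dimension).** For a unital $A$ with an action, $\dim^{\mathbb G}_{\rm LT}(A)$ is the smallest $n\ge0$ for which there are equivariant (not necessarily unital) $*$-homomorphisms $\rho_0,\dots,\rho_n:C_0\otimes C(\mathbb G)\to A$ with $\sum_{i=0}^n\rho_i(t\otimes1)=1$. It is $\infty$ if no such $n$ exists.

By Section 1, $\dim^{\mathbb Z/2}_{\rm LT}(C(S^m))=m$ for the antipodal action.

**Definition (equivariant join).** For a unital $A$ with action $\delta$ put
$$A\circledast^\delta C(\mathbb G)=\{f\in C([0,1],A\otimes C(\mathbb G)):\ f(0)\in\mathbb C\otimes C(\mathbb G),\ f(1)\in\delta(A)\},$$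
with the action given pointwise by $\mathrm{id}_A\otimes\Delta$. Put $C(E_0^\Delta\mathbb G)=C(\mathbb G)$ with action $\Delta$, and $C(E^\Delta_{n+1}\mathbb G)=C(E^\Delta_n\mathbb G)\circledast^{\delta_n}C(\mathbb G)$, where $\delta_n$ is the action on $C(E_n^\Delta\mathbb G)$. We usually drop $\delta$ from $\circledast^\delta$.

For $\mathbb G=\mathbb Z/2$ and $A=C(\mathbb Z/2)$ an element $f$ is a function on four intervals, labeled $(x,h)\in\{\pm1\}^2$. At $0$ the intervals with equal $h$ are glued; at $1$ those with equal $xh$. The result is a cycle of intervals $(+,+),(-,+),(+,-),(-,-)$, so $C(E^\Delta_1\mathbb Z/2)=C(S^1)$. The generator moves $(x,h)$ to $(x,-h)$, two places along the cycle, which is the antipodal map.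

For a nontrivial compact Hausdorff group $G$ and its $n$-fold join $E_nG$ ($n+1$ copies of $G$, diagonal action), Chirvasitu, Dąbrowski and Hajac showed that there is no equivariant continuous map $E_nG\to E_{n-1}G$ and that $\dim^G_{\rm LT}(C(E_nG))=n$. The following statement comes from Gardella, Hajac, Tobolski and Wu, "The local-triviality dimension of actions of compact quantum groups", arXiv:1801.00767 (2018).

**Conjecture.** Let $\mathbb G$ be a compact quantum group with $C(\mathbb G)\ne\mathbb C$ and $n\ge0$. Then there is no unital equivariant $*$-homomorphism $C(E_n^\Delta\mathbb G)\to C(E_{n+1}^\Delta\mathbb G)$, and $\dim^{\mathbb G}_{\rm LT}(C(E_n^\Delta\mathbb G))=n$.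

The conjecture is false. Fix $0<q<1$. Let $\mathbb G$ be Wang's free product $\widehat{\mathbb Z}\,\hat*\,SU_q(2)$ of $\mathbb T=\widehat{\mathbb Z}$ and $SU_q(2)$, and let $C(\mathbb G)=B$ be the *reduced* C*-algebra (details are in Section 5).

**Theorem 1.** For this $\mathbb G$:

(a) If $A$ is a unital $\mathbb G$-C*-algebra with $\dim^{\mathbb G}_{\rm LT}(A)\le d<\infty$, then $\dim^{\mathbb G}_{\rm LT}\big((A\circledast C(\mathbb G))\circledast C(\mathbb G)\big)\le d+1$.

(b) There is no unital equivariant $*$-homomorphism $C(\mathbb G)\to A\circledast C(\mathbb G)$, for any unital $\mathbb G$-C*-algebra $A$.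

(c) Hence $1\le\dim^{\mathbb G}_{\rm LT}(C(E_n^\Delta\mathbb G))\le\lceil n/2\rceil$ for all $n\ge1$. In particular $\dim^{\mathbb G}_{\rm LT}(C(E_2^\Delta\mathbb G))=1\ne2$. The equality $\dim=n$ fails for every $n\ge2$ and holds for $n=0,1$.

**Theorem 2.** If $\mathbb G$ is any compact quantum group such that $C(\mathbb G)$ has at least two characters, then both assertions of the conjecture hold for $\mathbb G$ and all $n$. In particular they hold for the *universal* completion of the $\mathbb G$ of Theorem 1.

The conjecture is a conjunction, and Theorem 1(c) refutes its dimension part. For the $\mathbb G$ of Theorem 1, the non-existence part for $n=0$ is true by (b); for $n\ge1$ these notes do not decide it, and the disproof does not need it.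

## 3. One join costs at most one, and dimension zero

This section adapts the sphere computation to every compact quantum group, and says what dimension $0$ means. For $g\in C_0$ and $r\in[0,1]$ put $g^{(r)}(t)=g(rt)$, with $g(0):=0$. Then $g\mapsto g^{(r)}$ is a $*$-homomorphism of $C_0$, and $r\mapsto g^{(r)}$ is norm continuous for fixed $g$, by uniform continuity.

**Lemma 1.** Let $\mathbb G$ be any compact quantum group, $(A,\delta)$ a unital $\mathbb G$-C*-algebra, and $\psi_0,\dots,\psi_d:C_0\otimes C(\mathbb G)\to A$ equivariant with $\sum\psi_i(t\otimes1)=1$. Then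
$$\psi'_i(g\otimes b)(r)=\delta\psi_i(g^{(r)}\otimes b)\ \ (i\le d),\qquad \psi'_{d+1}(g\otimes b)(r)=g(1-r)\,1\otimes b\tag{1}$$
define equivariant $*$-homomorphisms $C_0\otimes C(\mathbb G)\to A\circledast C(\mathbb G)$ with $\sum\psi_i'(t\otimes1)=1$. Hence
$$\dim^{\mathbb G}_{\rm LT}(A\circledast C(\mathbb G))\le\dim^{\mathbb G}_{\rm LT}(A)+1.\tag{2}$$

*Proof.* At $r=0$ the first $d+1$ values vanish and the last is $g(1)1\otimes b\in\mathbb C\otimes C(\mathbb G)$. At $r=1$ the first ones are in $\delta(A)$ and the last is $0$. So the values lie in the join. Equivariance for $i\le d$ follows from $(\mathrm{id}\otimes\Delta)\delta\psi_i=(\delta\otimes\mathrm{id})\delta\psi_i=(\delta\psi_i\otimes\mathrm{id})(\mathrm{id}\otimes\Delta)$, and for $i=d+1$ it is clear. Finally $\sum\psi_i'(t\otimes1)(r)=r\,\delta(1)+(1-r)=1$. $\square$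

**Lemma 2.** If $\dim^{\mathbb G}_{\rm LT}(A)=0$, then there is a unital equivariant $*$-homomorphism $C(\mathbb G)\to A$. Moreover $\dim^{\mathbb G}_{\rm LT}(C(E_0^\Delta\mathbb G))=0$.

*Proof.* Let $\rho_0$ be equivariant with $\rho_0(t\otimes1)=1$. The map $b\mapsto\rho_0(t\otimes b)$ is unital, linear, $*$-preserving and equivariant. It is multiplicative:
$$\rho_0(t\otimes b)\rho_0(t\otimes b')=\rho_0(t^2\otimes bb')=\rho_0(t\otimes bb')\rho_0(t\otimes1)=\rho_0(t\otimes bb').$$
For the second claim use $g\otimes b\mapsto g(1)b$. $\square$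

By (2) and Lemma 2, $\dim_{\rm LT}^{\mathbb G}(C(E^\Delta_n\mathbb G))\le n$ always. The conjecture asks for the lower bound.

## 4. Characters give the lower bound

The sensible way to a lower bound is to restrict to the classical points of $\mathbb G$, the characters of $C(\mathbb G)$, and to use the classical theorem there. This works as soon as there are two such points, and it proves Theorem 2.

**Step 1: the characters form a compact group.** Let $\Omega$ be the set of characters of $C(\mathbb G)$, with at least two points. It is weak*-compact. Put $\chi*\chi'=(\chi\otimes\chi')\Delta$, an associative product. It is jointly continuous: $(\chi,\chi')\mapsto(\chi\otimes\chi')(Y)$ is continuous for $Y$ in the algebraic tensor product, hence, by uniform approximation, for every $Y\in C(\mathbb G)\otimes C(\mathbb G)$. Restriction to the dense subalgebra $\mathcal O(\mathbb G)$ embeds $\Omega$ into the group of unital multiplicative functionals on $\mathcal O(\mathbb G)$, where inverses are given by composition with the antipode. So $\Omega$ is a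 cancellative compact semigroup, and such a semigroup is a compact group (a classical fact). It is nontrivial.

Evaluation gives a $*$-homomorphism $p:C(\mathbb G)\to C(\Omega)$, surjective by Stone–Weierstrass, and $(p\otimes p)\Delta=\Delta_\Omega p$ by the definition of the product.

**Step 2: comparing the joins.** Let $(A,\delta)$ be a unital $\mathbb G$-algebra, $(A',\delta')$ a unital $\Omega$-algebra, and $j:A\to A'$ a unital $*$-homomorphism with $(j\otimes p)\delta=\delta'j$. Then $F\mapsto(j\otimes p)\circ F$ maps $A\circledast C(\mathbb G)$ to $A'\circledast C(\Omega)$: at $0$ the values lie in $\mathbb C\otimes C(\Omega)$, and at $1$ we have $(j\otimes p)\delta(a)=\delta'(j(a))$. The new map has the analogous intertwining property, because $(p\otimes p)\Delta=\Delta_\Omega p$. Starting from $j_0=p$ we get unital maps $j_n:C(E_n^\Delta\mathbb G)\to C(E_n^\Delta\Omega)$ that intertwine the actions in this sense.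

For a compact $\Omega$-space $X$ the algebra $C(X)\circledast C(\Omega)$ consists of the $F\in C([0,1]\times X\times\Omega)$ with $F(0,x,h)$ independent of $x$ and $F(1,x,h)=a(xh)$ for some $a\in C(X)$; the action replaces $h$ by $hk$. Write $F(s,x,h)=F'(s,xh,h)$. Then $F'(0,y,h)$ does not depend on $y$, $F'(1,y,h)$ does not depend on $h$, and the action becomes $F'(s,yk,hk)$. So $C(X)\circledast C(\Omega)\cong C(X*\Omega)$ with the diagonal action, and inductively $C(E_n^\Delta\Omega)\cong C(E_n\Omega)$ equivariantly.

**Step 3: the dimension.** Let $\rho_0,\dots,\rho_m:C_0\otimes C(\mathbb G)\to C(E_n^\Delta\mathbb G)$ be equivariant with $\sum\rho_i(t\otimes1)=1$. Compose $j_n\rho_i$ with a point evaluation of $C(E_n\Omega)$. The result is zero or a character of $C_0\otimes C(\mathbb G)$, that is, $\mathrm{ev}_t\otimes\chi$ with $t\in(0,1]$ and $\chi\in\Omega$. Such a map vanishes on $\ker(\mathrm{id}\otimes p)$. Since $\mathrm{id}\otimes p$ is onto $C_0\otimes C(\Omega)$, we get $j_n\rho_i=\sigma_i(\mathrm{id}\otimes p)$ for a $*$-homomorphism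 $\sigma_i:C_0\otimes C(\Omega)\to C(E_n\Omega)$. With $\delta_\Omega$ the action on $C(E_n\Omega)$,
$$(\sigma_i\otimes\mathrm{id})(\mathrm{id}\otimes\Delta_\Omega)(\mathrm{id}\otimes p)=(j_n\rho_i\otimes p)(\mathrm{id}\otimes\Delta)=(j_n\otimes p)\delta_n\rho_i=\delta_\Omega j_n\rho_i=\delta_\Omega\sigma_i(\mathrm{id}\otimes p).$$
So $\sigma_i$ is equivariant, and $\sum\sigma_i(t\otimes1)=1$. By the theorem of Chirvasitu, Dąbrowski and Hajac for $\Omega$, $m\ge n$. With the upper bound from Section 3, $\dim^{\mathbb G}_{\rm LT}(C(E_n^\Delta\mathbb G))=n$.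

**Step 4: non-existence.** A unital equivariant map $C(E^\Delta_n\mathbb G)\to C(E^\Delta_{n+1}\mathbb G)$ could be composed with the $\rho_i$ for $C(E_n^\Delta\mathbb G)$. This would give $n+1=\dim_{\rm LT}(C(E_{n+1}^\Delta\mathbb G))\le\dim_{\rm LT}(C(E_n^\Delta\mathbb G))=n$, which is impossible. This proves the general statement of Theorem 2. The last sentence of Theorem 2 follows once we know that the universal completion has two characters; see the example after Lemma 3. $\square$

The argument stops when $\Omega$ has fewer than two points: there is then no nontrivial group to restrict to. A reduced algebra may have no characters at all. That will be so for $B$, so for $B$ the lower bound is open to attack.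

## 5. The free product $\widehat{\mathbb Z}\,\hat*\,SU_q(2)$ and its homomorphisms

**The factor $SU_q(2)$.** By Woronowicz (1987), $C(SU_q(2))$ is universal for generators $\alpha,\gamma$ with
$$\alpha^*\alpha+\gamma^*\gamma=1=\alpha\alpha^*+q^2\gamma\gamma^*,\quad \gamma\gamma^*=\gamma^*\gamma,\quad \alpha\gamma=q\gamma\alpha,\quad \alpha\gamma^*=q\gamma^*\alpha.\tag{3}$$
Moreover $\Delta(\gamma)=\gamma\otimes\alpha+\alpha^*\otimes\gamma$, $\varepsilon(\alpha)=1$, $\varepsilon(\gamma)=0$, and $\alpha,\gamma$ are linearly independent in $\mathcal O(SU_q(2))$. On $\ell^2(\mathbb N\times\mathbb Z)$ (with $0\in\mathbb N$) the operators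
$$\alpha e_{n,k}=\sqrt{1-q^{2n}}\,e_{n-1,k},\qquad \gamma e_{n,k}=q^ne_{n,k+1}$$
satisfy (3), and the Haar state is $h(a)=(1-q^2)\sum_nq^{2n}\langle ae_{n,0},e_{n,0}\rangle$.

**The free product.** By Wang (Comm. Math. Phys. 167 (1995)), the full unital free product $C^u:=C(\mathbb T)*C(SU_q(2))$ is a compact quantum group algebra whose comultiplication $\Delta^u$ extends those of the factors. Its Haar state is the free product of the Haar states. Its Hopf algebra is $\mathcal O(\mathbb G)=\mathbb C[\mathbb Z]*\mathcal O(SU_q(2))$, and every unital $*$-homomorphism from $\mathcal O(\mathbb G)$ to a C*-algebra extends to $C^u$. So $B$ is the reduced free product of $(C(\mathbb T),\tau)$, generated by a Haar unitary $u$, and $(D,h)$, where $D$ is the reduced algebra of $SU_q(2)$. Let $\lambda:C^u\to B$ be the quotient map; then $\Delta\lambda=(\lambda\otimes\lambda)\Delta^u$. The Haar state $\varphi$ of $B$ is faithful, and $\lambda$ is injective on $\mathcal O(\mathbb G)$, so we regard $\mathcal O(\mathbb G)\subset B$. The counit is a character $\varepsilon:C^u\to\mathbb C$.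

**Faithfulness.** The slice map $\mathrm{id}\otimes\varphi$ is faithful on $A\otimes B$ for every C*-algebra $A$. Indeed, let $x\ge0$ with $(\mathrm{id}\otimes\varphi)(x)=0$. For every state $\omega$ of $A$ we have $\varphi((\omega\otimes\mathrm{id})x)=0$, so $(\omega\otimes\mathrm{id})x=0$; and $x=0$, since product functionals separate the points of $A\otimes B$. By induction $\varphi^{\otimes m}$ is faithful on $B^{\otimes m}$. Also $\Delta:B\to B\otimes B$ is injective, since $\Delta(x)=0$ gives $\varphi(x^*x)1=(\mathrm{id}\otimes\varphi)\Delta(x^*x)=0$.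

**Notation.** For unital $N$ let $X(N)$ be the set of unital $*$-homomorphisms $C^u\to N$. A path in $X(N)$ is an element of $X(C([0,1],N))$, i.e. a family $(w_a)_{a\in[0,1]}$ with $a\mapsto w_a(x)$ norm continuous for every $x$. A scalar-valued homomorphism such as $\varepsilon$ is regarded as a homomorphism into any unital algebra.

The next lemma replaces $\alpha,\gamma$ by data that can be moved freely: an isometry and a unitary in its defect corner.

**Lemma 3.** $X(N)$ is in bijection, naturally in $N$, with triples $(u,S,z)$, where $u\in N$ is unitary, $S\in N$ is an isometry, and $z$ is a unitary of $fNf$, $f:=1-SS^*$ ($z=0$ if $f=0$). Norm-continuous paths of triples correspond to paths in $X(N)$. The counit corresponds to $(1,1,0)$.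

*Proof.* The unitary $u$ is the image of the generator of $C(\mathbb T)$. It remains to match pairs $(\alpha,\gamma)$ satisfying (3) with pairs $(S,z)$.

*From $(\alpha,\gamma)$ to $(S,z)$.* Put $k=\gamma^*\gamma\le1$. Since $\alpha\alpha^*=1-q^2k$ is invertible, we may put $S^*:=(1-q^2k)^{-1/2}\alpha$. Then $S^*S=1$ and $\alpha=(1-q^2k)^{1/2}S^*$. Since $\gamma$ commutes with $k$, we get $S^*\gamma=q\gamma S^*$ and $S^*\gamma^*=q\gamma^*S^*$; the adjoint of the latter is $\gamma S=qS\gamma$. So
$$SS^*\gamma=qS\gamma S^*=\gamma SS^*,$$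
and $\gamma$ commutes with $f$. Since $S^*f=0$, we have $\alpha f=0$ and $(1-k)f=\alpha^*\alpha f=0$, so $kf=f$. Hence $z:=\gamma f$ is unitary in $fNf$. Also $\gamma=\gamma f+\gamma SS^*=z+qS\gamma S^*$, and iterating,
$$\gamma=\sum_{n\ge0}q^nS^nzS^{*n}.\tag{4}$$

*From $(S,z)$ to $(\alpha,\gamma)$.* Define $\gamma$ by (4). The $n$-th term has support and range projection $S^nfS^{*n}$, and these are mutually orthogonal because $fS=0$. So $\gamma$ is normal and $k:=\gamma^*\gamma=\sum q^{2n}S^nfS^{*n}\le1$. Put $\alpha=(1-q^2k)^{1/2}S^*$. From $S^*z=S^*z^*=0$ we get $S^*\gamma=q\gamma S^*$ and $S^*\gamma^*=q\gamma^*S^*$; since $\gamma$ is normal it commutes with $k$, and so $\alpha\gamma=q\gamma\alpha$, $\alpha\gamma^*=q\gamma^*\alpha$. Next $\alpha\alpha^*=1-q^2k$. Since $k=f+q^2SkS^*$,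
$$\alpha^*\alpha=S(1-q^2k)S^*=SS^*-q^2SkS^*=SS^*-(k-f)=1-k.$$

*Mutually inverse.* Starting from $(S,z)$: $(1-q^2k)^{-1/2}\alpha=S^*$, and $\gamma f=z$ because $S^{*n}f=0$ for $n\ge1$. Starting from $(\alpha,\gamma)$: use (4) and $\alpha=(1-q^2k)^{1/2}S^*$. Naturality is clear. The statement on paths is the bijection for the algebra $C([0,1],N)$. For $\varepsilon$: $\gamma=0$, $\alpha=1$ give $S=1$, $z=0$. $\square$

**Example.** If $N$ is finite-dimensional, isometries are unitary, so $f=0$ and $\gamma=0$. For $N=\mathbb C$ the triples are $(\mu,\nu,0)$ with $\mu,\nu\in\mathbb T$. So $C^u$ has many characters, and Theorem 2 applies to the universal completion.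

We also write $S$, $f$ for the components of the identity of $C^u$, and for their images in $D$ and $B$. In the representation on $\ell^2(\mathbb N\times\mathbb Z)$ we have $ke_{n,j}=q^{2n}e_{n,j}$, so $S^*e_{n,j}=e_{n-1,j}$ and $Se_{n,j}=e_{n+1,j}$. Hence for $k\ge1$
$$h(S^k)=0,\qquad h(S^{*k}S^k)=1,\qquad h(S^kS^{*k})=(1-q^2)\sum_{n\ge k}q^{2n}=q^{2k}.\tag{5}$$
So $S\in B$ is not unitary, as $\varphi(SS^*)=q^2$. The $S$-component of $\Delta\lambda\in X(B\otimes B)$ is $\Delta(S)$, and it is not unitary since $\Delta$ is injective.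

If $v\in N$ is an isometry and $w\in X(N)$ has triple $(u,S,z)$, then $x\mapsto vw(x)v^*+\varepsilon(x)(1-vv^*)$ is in $X(N)$. By naturality its triple is
$$(vuv^*+1-vv^*,\ vSv^*+1-vv^*,\ vzv^*).\tag{6}$$

## 6. A contraction saves a join

For classical groups there is a clean reason why a join may cost nothing. Let $\psi:X\to Z$ be a $G$-map and suppose $\psi=\Theta_1$ is joined to a constant map $\Theta_0$ by a homotopy $\Theta_s:X\to Z$, *not* assumed equivariant. Then $[s,x,h]\mapsto\Theta_s(xh^{-1})h$ is a $G$-map $X*G\to Z$: at $s=1$ it is $\psi(x)$, at $s=0$ it does not depend on $x$, and $(xk,hk)$ goes to $\Theta_s(xh^{-1})hk$. So the join needs no larger target. We now prove the quantum version. The homotopy may use homomorphisms of the large algebra $C^u$, and this freedom is what we will exploit; so we first need a map that feeds $C^u$ from $B$.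

**Lemma 4.** There is a unital $*$-homomorphism $\beta:B\to C^u\otimes B$ with $\beta\lambda=(\mathrm{id}\otimes\lambda)\Delta^u$, $(\lambda\otimes\mathrm{id})\beta=\Delta$ and $(\mathrm{id}\otimes\Delta)\beta=(\beta\otimes\mathrm{id})\Delta$.

*Proof.* The first formula defines $\beta$ if $\lambda(x)=0$ implies $y:=(\mathrm{id}\otimes\lambda)\Delta^u(x)=0$. Now $\varphi\lambda$ is the Haar state of $C^u$, so $(\mathrm{id}\otimes\varphi)(y^*y)=\varphi(\lambda(x^*x))1=0$, and $y=0$ by faithfulness of $\mathrm{id}\otimes\varphi$ on $C^u\otimes B$. Next $(\lambda\otimes\mathrm{id})\beta\lambda=(\lambda\otimes\lambda)\Delta^u=\Delta\lambda$. Finally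
$$(\mathrm{id}\otimes\Delta)\beta\lambda=(\mathrm{id}\otimes\lambda\otimes\lambda)(\mathrm{id}\otimes\Delta^u)\Delta^u=(\mathrm{id}\otimes\lambda\otimes\lambda)(\Delta^u\otimes\mathrm{id})\Delta^u=(\beta\lambda\otimes\lambda)\Delta^u=(\beta\otimes\mathrm{id})\Delta\lambda.$$
Since $\lambda$ is onto, the identities follow. $\square$

**Notation.** For unital $N$ let $Y_d(N)$ be the set of tuples $(\theta_0,\dots,\theta_d)$ of $*$-homomorphisms $\theta_i:C_0\otimes C^u\to N$ with $\sum\theta_i(t\otimes1)=1$. For compact $K$, elements of $Y_d(C(K,N))$ are the same as point-norm continuous families $K\to Y_d(N)$; by contractivity, continuity need only be checked on elements $g\otimes x$. A path in $Y_d(N)$ is an element of $Y_d(C([0,1],N))$.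

**Example.** For $N=\mathbb C$, each $\theta_i$ is zero or $\mathrm{ev}_{t_i}\otimes\chi_i$ with $t_i\in(0,1]$ and $\chi_i$ a character of $C^u$, and $\sum t_i=1$. So $Y_d(\mathbb C)$ is the join of $d+1$ copies of the space $X(\mathbb C)$ of characters. For $d=0$ and any $N$, $Y_0(N)=X(N)$: if $\theta(t\otimes1)=1$, then $w(x)=\theta(t\otimes x)$ is a unital homomorphism as in Lemma 2, $\theta(g\otimes1)=g(1)$, and $\theta(g\otimes x)=\theta(g\otimes x)\theta(t\otimes 1)=\theta(g\otimes1)\theta(t\otimes x)=g(1)w(x)$.

**Lemma 5.** Let $(A,\delta)$ be a unital $\mathbb G$-C*-algebra, and $\psi_0,\dots,\psi_d:C_0\otimes B\to A$ equivariant with $\sum\psi_i(t\otimes1)=1$. Let $\Theta\in Y_d(C([0,1]_s,A))$ have $\Theta_i|_{s=1}=\psi_i(\mathrm{id}\otimes\lambda)$ and $\Theta|_{s=0}\in Y_d(\mathbb C1)$. Then $\dim^{\mathbb G}_{\rm LT}(A\circledast C(\mathbb G))\le d$.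

*Proof.* Put $\rho_i=(\Theta_i\otimes\mathrm{id}_B)(\mathrm{id}\otimes\beta):C_0\otimes B\to C([0,1],A)\otimes B=C([0,1],A\otimes B)$. Then $\sum\rho_i(t\otimes1)=1$. By Lemma 4,
$$(\mathrm{id}\otimes\Delta)\rho_i=(\Theta_i\otimes\mathrm{id}\otimes\mathrm{id})(\mathrm{id}\otimes\beta\otimes\mathrm{id})(\mathrm{id}\otimes\Delta)=(\rho_i\otimes\mathrm{id})(\mathrm{id}\otimes\Delta),$$
so $\rho_i$ is equivariant for the pointwise action. At $s=0$ the values lie in $\mathbb C\otimes B$. At $s=1$ they are
$$(\psi_i\otimes\mathrm{id})\big(\mathrm{id}\otimes(\lambda\otimes\mathrm{id})\beta\big)(x)=(\psi_i\otimes\mathrm{id})(\mathrm{id}\otimes\Delta)(x)=\delta(\psi_i(x))\in\delta(A).$$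
So the $\rho_i$ map into $A\circledast C(\mathbb G)$. $\square$

**The direct attempt.** Take $A=B$, $d=0$, $\psi_0(g\otimes b)=g(1)b$. Lemma 5 asks for a path in $Y_0(B)=X(B)$ from $\lambda$ to a character. There is none: along a path the projections $f_a=1-S_aS_a^*$ move norm-continuously, and a projection at norm distance less than $1$ from $0$ is $0$; but $f\ne0$ for $\lambda$, while $f=0$ for a character. The next section shows that this obstruction is real and not a weakness of Lemma 5: one join does cost one.

## 7. The defect projection $1-SS^*$ blocks a single join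

*Proof of Theorem 1(b).* Suppose $\psi:B\to A\circledast C(\mathbb G)$ is unital and equivariant, with values $\psi_s:B\to A\otimes B$, $s\in[0,1]$. Then $(\mathrm{id}\otimes\Delta)\psi_s=(\psi_s\otimes\mathrm{id})\Delta$.

**Step 1: $\psi_s$ comes from a homomorphism $\theta_s$ into $A$.** The aim is to undo the construction of Lemma 5. For a finite-dimensional unitary corepresentation $(u_{ij})$ put $Z_{il}=\sum_j\psi_s(u_{ij})(1\otimes u_{lj}^*)$. Then
$$(\mathrm{id}\otimes\Delta)(Z_{il})=\sum_{k,m}\psi_s(u_{ik})(1\otimes u_{lm}^*)\otimes\sum_ju_{kj}u_{mj}^*=Z_{il}\otimes1,$$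
since $\sum_ju_{kj}u_{mj}^*=\delta_{km}1$. Apply the Haar state to the last leg and use $(\mathrm{id}\otimes\varphi)\Delta=\varphi(\cdot)1$ on the left: $(\mathrm{id}\otimes\varphi)(Z_{il})\otimes1=Z_{il}$. So $Z_{il}=z_{il}(s)\otimes1$, where $z_{il}(s)=(\mathrm{id}\otimes\varphi)(Z_{il})\in A$ is continuous in $s$. Since $\sum_lu_{lk}^*u_{lj}=\delta_{kj}1$,
$$\psi_s(u_{ij})=\sum_lZ_{il}(1\otimes u_{lj})=\sum_lz_{il}(s)\otimes u_{lj}.$$
Thus $\psi_s(\mathcal O(\mathbb G))\subset A\odot\mathcal O(\mathbb G)$. The counit of $\mathcal O(\mathbb G)$ is a $*$-homomorphism, so $\theta_s:=(\mathrm{id}\odot\varepsilon)\psi_s:\mathcal O(\mathbb G)\to A$ is a unital $*$-homomorphism, with $\theta_s(u_{ij})=z_{ij}(s)$. Therefore $\psi_s=(\theta_s\odot\mathrm{id})\Delta$ on $\mathcal O(\mathbb G)$, and $s\mapsto\theta_s(x)$ is continuous for $x\in\mathcal O(\mathbb G)$. Each $\theta_s$ extends to $C^u$, and by density and contractivity $(\theta_s)$ is a path in $X(A)$.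

**Step 2: the defect projection is killed along the path.** Since $\psi_0$ takes values in $\mathbb C\otimes B$, all $z_{ij}(0)$ are scalars, and $\theta_0$ is a character. A scalar isometry is unitary, so $\theta_0(f)=0$. As $s\mapsto\theta_s(f)$ is a norm-continuous path of projections, $\theta_1(f)=0$. By (4), $\gamma=\sum q^nS^n\gamma fS^{*n}$ in $C^u$, so $\theta_1(\gamma)=0$, and by (3) $W:=\theta_1(\alpha)$ is unitary.

**Step 3: contradiction at $s=1$.** We have
$$\psi_1(\gamma)=\theta_1(\gamma)\otimes\alpha+\theta_1(\alpha)^*\otimes\gamma=W^*\otimes\gamma,$$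
and $\psi_1(\gamma)=\delta(a)$ for some $a\in A$. The identity $(\delta\otimes\mathrm{id})\delta(a)=(\mathrm{id}\otimes\Delta)\delta(a)$ reads
$$\delta(W^*)\otimes\gamma=W^*\otimes\gamma\otimes\alpha+W^*\otimes\alpha^*\otimes\gamma\qquad\text{in }A\otimes B\otimes B.$$
As $\alpha,\gamma\in B$ are linearly independent, there is a bounded functional $\omega$ on $B$ with $\omega(\gamma)=0$, $\omega(\alpha)=1$. Applying it to the last leg gives $0=W^*\otimes\gamma$. But $W$ is unitary and $\gamma\ne0$. $\square$

## 8. Two joins and a loop with four arcs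

After one join there is more room. The tuple $\psi'$ of (1) is a family over the join parameter $r\in[0,1]$, and only its end values are constrained: at $r=1$ they lie in $\delta(A)$, at $r=0$ in $\mathbb C\otimes B$. For the second join, Lemma 5 asks us to contract this segment while respecting the two constraints. We can slide each end to a scalar inside its own constraint set; what remains is a loop in the unconstrained algebra $A\otimes B$, to be filled by a disc. This section makes this precise.

**Definition (segments).** For $w\in X(N)$, $y\in Y_d(N)$, $r\in[0,1]$ define $\langle r;w,y\rangle\in Y_{d+1}(N)$ by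
$$\langle r;w,y\rangle_i(g\otimes x)=y_i(g^{(r)}\otimes x)\ \ (i\le d),\qquad\langle r;w,y\rangle_{d+1}(g\otimes x)=g(1-r)\,w(x).$$

The values at $t\otimes1$ sum to $r+(1-r)=1$. If $r,w,y$ vary in continuous families over a compact space, so does $\langle r;w,y\rangle$: note $\|y_i(g^{(r)}\otimes x)-y_i(g^{(r')}\otimes x)\|\le\|g^{(r)}-g^{(r')}\|\|x\|$. It does not depend on $w$ when $r=1$, nor on $y$ when $r=0$. So this is the segment in a join from "$w$ alone" ($r=0$) to "$y$ alone" ($r=1$).

Let $e\in Y_d(\mathbb C)$ be $e_0(g\otimes x)=g(1)\varepsilon(x)$, $e_i=0$ for $i\ge1$. With $S^1=\mathbb R/4\mathbb Z$, define a loop $\ell(w,y)\in Y_{d+1}(C(S^1,N))$ by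
$$\ell(w,y)(c)=\begin{cases}\langle c;w,y\rangle&0\le c\le1\\ \langle2-c;\varepsilon,y\rangle&1\le c\le2\\ \langle c-2;\varepsilon,e\rangle&2\le c\le3\\ \langle4-c;w,e\rangle&3\le c\le4.\end{cases}$$
It runs through $w$, $y$, $\varepsilon$, $e$ and back to $w$; the definitions agree at $c=1,2,3,4$ by the independence just noted. Call $\ell(w,y)$ *null* if it is the restriction to $S^1$ of an element of $Y_{d+1}(C(D^2,N))$.

**Lemma 6.**

(i) For paths $(w_a)$ in $X(N)$ and $(y_a)$ in $Y_d(N)$, $\ell(w_0,y_0)$ is null if and only if $\ell(w_1,y_1)$ is.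

(ii) If $1=\sum p_j$ with orthogonal projections $p_j$, and $w,y$ are direct sums of $w_j\in X(p_jNp_j)$, $y_j\in Y_d(p_jNp_j)$, then $\ell(w,y)=\bigoplus\ell(w_j,y_j)$, and it is null if all summands are.

(iii) $\ell(\varepsilon,y)$ and $\ell(w,e)$ are null.

*Proof.* (i) The family $(c,a)\mapsto\ell(w_a,y_a)(c)$ is continuous over the annulus $S^1\times[0,1]$. Gluing it along one boundary circle to a filling over a smaller disc gives a continuous family over a disc. (ii) holds since $\varepsilon$ and $e$ split along the $p_j$; add the fillings.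

(iii) Both loops travel back and forth in an interval: each has the form $m\circ b$ with $b:S^1\to[-1,1]$ continuous and $m$ a continuous family over $[-1,1]$. Extending $b$ to a continuous map $D^2\to[-1,1]$ gives a filling.

For $\ell(\varepsilon,y)$ take $m(b)=\langle b;\varepsilon,y\rangle$ for $0\le b\le1$ and $m(b)=\langle-b;\varepsilon,e\rangle$ for $-1\le b\le0$; they agree at $b=0$. On the four arcs take $b=c,\ 2-c,\ 2-c,\ c-4$. At $c=1,2,3$ the one-sided values agree ($1$, $0$, $-1$), and at $c=4$ and $c=0$ both are $0$. On the third arc $m(2-c)=\langle c-2;\varepsilon,e\rangle$ and on the fourth $m(c-4)=\langle4-c;\varepsilon,e\rangle$, as required.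

For $\ell(w,e)$ take $m(b)=\langle1-b;w,e\rangle$ for $0\le b\le1$ and $m(b)=\langle1+b;\varepsilon,e\rangle$ for $-1\le b\le0$; they agree at $b=0$. On the four arcs take $b=1-c,\ 1-c,\ c-3,\ c-3$; the values at $c=0,1,2,3,4$ are $1,0,-1,0,1$. On the arcs $m(b)$ is $\langle c;w,e\rangle$, $\langle2-c;\varepsilon,e\rangle$, $\langle c-2;\varepsilon,e\rangle$, $\langle4-c;w,e\rangle$. $\square$

Now let $(A,\delta)$ be a unital $\mathbb G$-C*-algebra and $\psi_0,\dots,\psi_d:C_0\otimes B\to A$ equivariant with $\sum\psi_i(t\otimes1)=1$. Put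
$$y_i=\psi_i(\mathrm{id}\otimes\lambda),\qquad\delta(y):=(\delta y_i)_i\in Y_d(\delta(A)),\qquad N:=A\otimes B.$$

**Lemma 7.** If $\ell(1\otimes\lambda,\delta(y))$ is null in $Y_{d+1}(C(S^1,N))$, then $\dim^{\mathbb G}_{\rm LT}\big((A\circledast C(\mathbb G))\circledast C(\mathbb G)\big)\le d+1$.

*Proof.* Let $A'=A\circledast C(\mathbb G)\subset C([0,1]_r,N)$ and let $\psi'_0,\dots,\psi'_{d+1}:C_0\otimes B\to A'$ be as in (1). By definition, $\psi'(\mathrm{id}\otimes\lambda)$ at $r$ is $\langle r;1\otimes\lambda,\delta(y)\rangle$, the first arc of the loop. Map the boundary of the square $[0,1]^2$, with coordinates $(s,r)$, continuously to $S^1$: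

* on $s=1$: $c=r$;
* on $r=1$, as $s$ goes from $1$ to $0$: $c$ goes from $1$ to $2.5$;
* on $s=0$: $c=2.5$;
* on $r=0$, as $s$ goes from $0$ to $1$: $c$ goes from $2.5$ to $4$.

Since $D^2$ is convex, this extends to a continuous map $[0,1]^2\to D^2$. Pulling back a filling of the loop gives $\Theta\in Y_{d+1}(C([0,1]^2,N))$. On the four sides it behaves as follows.

* For $r=1$ the values $\langle2-c;\varepsilon,\delta(y)\rangle$ and $\langle c-2;\varepsilon,e\rangle$ lie in $Y_{d+1}(\delta(A))$.
* For $r=0$ the values $\langle c-2;\varepsilon,e\rangle$ and $\langle4-c;1\otimes\lambda,e\rangle$ lie in $Y_{d+1}(1\otimes B)$.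
* For $s=0$ the value is the constant scalar tuple $\langle\tfrac12;\varepsilon,e\rangle$.
* For $s=1$ it is $\psi'(\mathrm{id}\otimes\lambda)$.

By the first two points, $\Theta\in Y_{d+1}(C([0,1]_s,A'))$. By the last two, $\Theta$ satisfies the hypotheses of Lemma 5 for $(A',\psi')$, with $d+1$ in place of $d$. So $\dim_{\rm LT}^{\mathbb G}(A'\circledast C(\mathbb G))\le d+1$. $\square$

## 9. Orthogonal corners make the loop null

By Lemma 6, the loop is null if $w$ can be moved to $\varepsilon$ or $y$ to $e$. For $w=1\otimes\lambda$ the first is excluded by the defect projection of Section 6. But part (ii) allows more: it is enough that on each block of a decomposition of $1$ *one* of the two is trivial. So we try to push $\lambda$ into one corner, push $\delta(y)$ into an orthogonal corner, and fill up with $\varepsilon$.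

The tuple $\delta(y)$ consists of non-unital homomorphisms, so it is not clear how to move it directly. The way out is the identity $\delta\psi_i(\mathrm{id}\otimes\lambda)=(\psi_i\otimes\mathrm{id})(\mathrm{id}\otimes\Delta\lambda)$: it suffices to move the single unital homomorphism $\Delta\lambda$ inside $B\otimes B$, before $\psi_i$ is applied.

**Lemma 8.** Let $v,v'\in B$ be isometries with $v^*v'=0$. Suppose there are

(P1) a path in $X(B)$ from $\lambda$ to $v\lambda(\cdot)v^*+\varepsilon(\cdot)(1-vv^*)$, and

(P2) a path $\kappa$ in $X(B\otimes B)$ from $\Delta\lambda$ to $(1\otimes v')\Delta\lambda(\cdot)(1\otimes v'^*)+\varepsilon(\cdot)\,1\otimes(1-v'v'^*)$.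

Then $\ell(1\otimes\lambda,\delta(y))$ is null for all $A$, $d$ and $\psi_0,\dots,\psi_d$ as in Section 8.

*Proof.*

**Step 1: deformation.** By (P1), $1\otimes\lambda$ is joined in $X(N)$ to $w^1:=1\otimes\big(v\lambda v^*+\varepsilon(\cdot)(1-vv^*)\big)$. By (P2), the maps $(\psi_i\otimes\mathrm{id}_B)\circ(\mathrm{id}_{C_0}\otimes\kappa_a)$, $0\le i\le d$, form a path in $Y_d(A\otimes B)$; the sum condition holds since $\kappa_a(1)=1$. At $a=0$ it is $(\psi_i\otimes\mathrm{id})(\mathrm{id}\otimes\Delta)(\mathrm{id}\otimes\lambda)=\delta\psi_i(\mathrm{id}\otimes\lambda)=\delta(y)_i$. At $a=1$ it is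
$$y^1_i(g\otimes x)=(1\otimes v')\,\delta(y)_i(g\otimes x)\,(1\otimes v'^*)+\psi_i(g\otimes1)\varepsilon(x)\otimes(1-v'v'^*).$$
By Lemma 6(i) it suffices that $\ell(w^1,y^1)$ is null.

**Step 2: splitting.** Let $P=1\otimes vv^*$, $P'=1\otimes v'v'^*$, $P''=1-P-P'$. Since $v^*v'=0$, these are orthogonal projections with sum $1$. The homomorphism $w^1$ is $w_P:=1\otimes v\lambda v^*$ on $P$ and $\varepsilon$ on $P'$ and $P''$. The tuple $y^1$ is $y_*:=(1\otimes v')\delta(y)(1\otimes v'^*)$ on $P'$. On $P$ and $P''$ only its second term survives, and there it is the compression of $\tau\otimes1$, where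
$$\tau_i(g\otimes x)=g(t_i)\varepsilon(x),\qquad t_i=\psi_i(t\otimes1)\in A,\quad 0\le t_i\le1,\quad\sum t_i=1.$$
Indeed $\psi_i(g\otimes1)=g(t_i)$, because $g\mapsto\psi_i(g\otimes1)$ is a $*$-homomorphism sending $t$ to $t_i$. So by Lemma 6(ii)
$$\ell(w^1,y^1)=\ell(w_P,\tau\otimes vv^*)\oplus\ell(\varepsilon,y_*)\oplus\ell(\varepsilon,(\tau\otimes1)P'').$$

**Step 3: each block is null.** The last two summands are null by Lemma 6(iii). For the first, put $t_0^a=(1-a)t_0+a1$ and $t_i^a=(1-a)t_i$ for $i\ge1$. These are positive contractions with sum $1$, and $\tau^a_i(g\otimes x)=g(t_i^a)\varepsilon(x)$ is a path in $Y_d(A)$ from $\tau$ to $e$ (recall $g(0)=0$). By Lemma 6(i), $\ell(w_P,\tau\otimes vv^*)$ is null if and only if $\ell(w_P,e)$ is, and the latter is null by Lemma 6(iii). $\square$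

It remains to find $v,v'$ and the paths (P1), (P2). In triples, by (6), we must move $(u,S,z)$ to $(vuv^*+1-vv^*,\,vSv^*+1-vv^*,\,vzv^*)$. This is a question about connecting unitaries and isometries, and it has a good answer in purely infinite simple algebras.

## 10. Unitaries in purely infinite simple algebras

**Definition (p.i.s.).** A unital C*-algebra $M\ne\mathbb C$ is called p.i.s. if for every $0\ne x\ge0$ in $M$ there is $y\in M$ with $y^*xy=1$.

If $M$ is p.i.s. and $x\ne0$ is arbitrary, then $(y^*x^*)xy=1$ for some $y$; this is the definition of simple and purely infinite in Cuntz (Ann. of Math. 113 (1981)).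

**Example.** The Calkin algebra of a separable infinite-dimensional Hilbert space is p.i.s. Lift $0\ne x\ge0$ to a positive non-compact operator $T$. For some $\epsilon>0$ the spectral projection $E=1_{[\epsilon,\infty)}(T)$ has infinite rank, since otherwise $T$ would be a norm limit of finite rank operators. Let $V$ be an isometry with $VV^*=E$. Then $V^*TV\ge\epsilon$, and $V(V^*TV)^{-1/2}$ gives the required $y$.

Write $\mathcal U(M)$ for the unitary group and $\mathcal U(M)_0$ for its identity component; components of $\mathcal U(M)$ are path connected. The theorem of Cuntz (same paper) that we use: for p.i.s. $M$ the map $\mathcal U(M)/\mathcal U(M)_0\to K_1(M)$ is bijective. So every class in $K_1(M)$ is represented by a unitary of $M$ itself, and two unitaries of $M$ with the same class are joined by a path in $\mathcal U(M)$.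

**Lemma 9.** Let $M$ be p.i.s.

(K1) If $v\in M$ is an isometry and $u\in\mathcal U(M)$, then $[vuv^*+1-vv^*]=[u]$ in $K_1(M)$.

(K2) Let $p\ne0$ be a projection in $M$. Then $pMp$ is p.i.s., and $y\mapsto y+1-p$ induces an isomorphism $K_1(pMp)\to K_1(M)$.

*Proof.* (K1) The matrix $W=\begin{pmatrix}v&1-vv^*\\0&v^*\end{pmatrix}$ is unitary, because $v^*(1-vv^*)=0$ and $v^*v=1$. Multiplying out, $W(u\oplus1)W^*=(vuv^*+1-vv^*)\oplus1$.

(K2) If $0\ne x\in(pMp)_+$ and $y^*xy=1$, then $(pyp)^*x(pyp)=p$. Choose $y$ with $y^*py=1$ and put $w=py$: this is an isometry with $pw=w$, so $ww^*\le p$. Now $M\cong wMw^*\subset pMp$, and $M\ne\mathbb C$, so $pMp\ne\mathbb Cp$. Thus $pMp$ is p.i.s.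

*Surjectivity.* By Cuntz's theorem a class is $[u]$ with $u\in\mathcal U(M)$, and $[u]=[wuw^*+1-ww^*]$ by (K1). This is the image of $wuw^*+p-ww^*\in\mathcal U(pMp)$.

*Injectivity.* A class in $K_1(pMp)$ is $[y]$ with $y\in\mathcal U(pMp)$. Suppose $[y+1-p]=0$ in $K_1(M)$, and let $(u_a)$ be a path in $\mathcal U(M)$ from $y+1-p$ to $1$. Then $wu_aw^*+p-ww^*$ is a path in $\mathcal U(pMp)$ from $wyw^*+p-wpw^*$ to $p$. Now $wp$ is an isometry of $pMp$, so by (K1) in $pMp$ the starting point $(wp)y(wp)^*+p-(wp)(wp)^*$ has the class of $y$. Hence $[y]=0$. $\square$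

## 11. Moving a homomorphism into a corner

**Lemma 10.** Let $M$ be p.i.s., $w=(u,S,z)\in X(M)$ with $S$ non-unitary, and $v\in M$ an isometry. Then there is a path in $X(M)$ from $w$ to $vw(\cdot)v^*+\varepsilon(\cdot)(1-vv^*)$.

*Proof.* By Lemma 3 and (6) we need a path of triples from $(u,S,z)$ to $(vuv^*+1-vv^*,\,S',\,vzv^*)$, where $S'=vSv^*+1-vv^*$. The components $u$ and $(S,z)$ can be moved separately.

**Step 1: the $u$-component.** By (K1), $u$ and $vuv^*+1-vv^*$ have the same $K_1$-class, so they are joined by a path in $\mathcal U(M)$.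

**Step 2: a unitary that conjugates $(S,z)$ to the target.** Put $f=1-SS^*\ne0$. Since $v^*(1-vv^*)=0$, we have $S'S'^*=vSS^*v^*+1-vv^*$, so $1-S'S'^*=vfv^*$. Put
$$V:=vf+S'S^*.$$
We have $S^*f=0$, and $fv^*S'=fSv^*=0$. Hence $V^*V=f+SS^*=1$, $VV^*=vfv^*+S'S'^*=1$, $VS=S'$, and $VxV^*=vxv^*$ for $x\in fMf$. If $V$ were connected to $1$ by a path $V_a$, the pairs $(V_aS,V_azV_a^*)$ would finish the proof. But $V$ may have a nonzero $K_1$-class. We correct it by a unitary supported in the defect corner, where it does not disturb $S$; to keep it from disturbing $z$, we first shrink $z$.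

**Step 3: shrinking $z$.** Write $f=g+g'$ with nonzero orthogonal projections as follows. Choose $y$ with $y^*fy=1$, so that $s=fy$ is an isometry with $ss^*\le f$, and put $g=sSS^*s^*\ne0$ and $g'=f-g\ge s(1-SS^*)s^*\ne0$. By (K2), applied to $g$ in $fMf$, and Cuntz's theorem, choose $z_1\in\mathcal U(gMg)$ such that $z_1+g'$ has the class of $z$ in $K_1(fMf)$. Then there is a path $z^{(a)}$ in $\mathcal U(fMf)$ from $z$ to $z_1+g'$, and $(S,z^{(a)})$ is a path of admissible pairs from $(S,z)$ to $(S,z_1+g')$.

**Step 4: correcting $V$.** By (K2) choose $y\in\mathcal U(g'Mg')$ with $[y+1-g']=-[V]$ in $K_1(M)$. Then $V(y+1-g')$ has class $0$, so there is a path $(V_a)_{a\in[0,1]}$ in $\mathcal U(M)$ from $1$ to $V_1=V(y+1-g')$. The isometry $V_aS$ has defect $V_afV_a^*$, so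
$$\big(V_aS,\ V_a(z_1+g')V_a^*\big)$$
is a path of admissible pairs starting at $(S,z_1+g')$. At $a=1$: $(y+1-g')S=S$, as $g'S=g'fS=0$, so $V_1S=VS=S'$. And $y+1-g'$ commutes with $z_1+g'$, since both products are $y+z_1$. Hence $V_1(z_1+g')V_1^*=V(z_1+g')V^*=v(z_1+g')v^*$. The path ends at $(S',v(z_1+g')v^*)$.

**Step 5: restoring $z$.** The path $(S',vz^{(a)}v^*)$, run backwards, leads from $(S',v(z_1+g')v^*)$ to $(S',vzv^*)$. $\square$

## 12. Averaging over powers of $u$: $B^{\otimes m}$ is p.i.s.

To use Lemma 10 for $M=B$ and $M=B\otimes B$ we must find, for given $x\ge 0$, elements $T$ with $T^*xT$ close to the scalar $\varphi(x)$. We get them by averaging conjugates of a power of $S$ by widely spaced powers of $u$.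

**Lemma 11.** For $m\ge1$, $M=B^{\otimes m}$ is p.i.s.

*Proof.*

**Step 1: the free product space.** Recall that $B$ acts on the free product Hilbert space $(H,\xi)$ of $(L^2(\mathbb T),1)$ and $(L^2(D,h),\hat1)$: the vector $\xi$ together with alternating tensors from $L^2(\mathbb T)^\circ=1^\perp$ and $L^2(D)^\circ=\hat1^\perp$; and $\varphi$ is the vector state of $\xi$. Let $Q$ be the projection onto the span of reduced tensors beginning in $L^2(D)^\circ$. Then $H\cong L^2(D)\otimes(1-Q)H$, where $D$ acts on the first leg and $1-Q=\mathsf e\otimes1$, with $\mathsf e$ the projection onto $\mathbb C\hat1$. Hence $(1-Q)b(1-Q)=h(b)(1-Q)$ for $b\in D$. Put $a=S^k\in D$, $k\ge1$, so $\|a\|=1$. By (5),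
$$(1-Q)a(1-Q)=0,\qquad(1-Q)a^*Qa(1-Q)=h(a^*a)(1-Q)=1-Q,$$
$$\|(1-Q)aQ\|^2=\|(1-Q)aQa^*(1-Q)\|\le h(aa^*)=q^{2k}.$$
So $a$ maps $(1-Q)H$ isometrically into $QH$, and maps little of $QH$ back.

**Step 2: the averages.** For $K,N\ge1$ and $i=1,\dots,N$ put $P_i=u^{Ki}Qu^{-Ki}$. This is the projection onto the tensors beginning with $u^{Ki}\otimes L^2(D)^\circ$, so the $P_i$ are mutually orthogonal. Put
$$a_i=u^{Ki}au^{-Ki},\qquad T=N^{-1/2}\sum_{i=1}^Na_i,\qquad T^+=N^{-1/2}\sum_iP_ia_i(1-P_i).$$
Since $(1-P_i)a_i(1-P_i)=0$,
$$T-T^+=N^{-1/2}\sum_ib_i+N^{-1/2}\sum_iP_ia_iP_i,\qquad b_i=(1-P_i)a_iP_i,\quad\|b_i\|\le q^k.$$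
By orthogonality of the $P_i$, $(\sum b_i)(\sum b_i)^*=\sum b_ib_i^*\le Nq^{2k}$ and $\|\sum P_ia_iP_i\|\le1$. So $\|T-T^+\|\le\eta:=q^k+N^{-1/2}\le2$. Note that $\eta$ does not depend on $K$.

**Step 3: compression of words.** Let $x$ lie in the dense algebra generated by $u$, $u^*$ and $D$. Splitting letters of $D$ as $d=h(d)1+d^\circ$ and merging neighbors, $x$ is a combination of $1$, of powers $u^j$ ($j\ne0$), and of words $u^{m_1}d_1u^{m_2}\cdots d_ru^{m_{r+1}}$ with $r\ge1$, $h(d_j)=0$, $m_2,\dots,m_r\ne0$. All these except $1$ map $\xi$ to a vector orthogonal to $\xi$, so $\varphi(x)$ is the coefficient of $1$. Let $K$ exceed all occurring $|j|,|m_1|,|m_{r+1}|$.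

For each term $x'$ and $i,j\ge1$, the element $u^{-Ki}x'u^{Kj}$ is, unless $x'=1$ and $i=j$, either $u^{m'}$ with $m'\ne0$ or a reduced word beginning and ending with nonzero powers of $u$. Applied to a tensor beginning in $L^2(D)^\circ$, each letter of such a word, from the right, just adds a new leg in front. So it maps $QH$ into the span of tensors beginning in $L^2(\mathbb T)^\circ$, and its compression by $Q$ vanishes. Hence $P_ixP_j=\delta_{ij}\varphi(x)P_i$, and with Step 1
$$(T^+)^*xT^+=\frac{\varphi(x)}N\sum_i(1-P_i)a_i^*P_ia_i(1-P_i)=\varphi(x)\Big(1-\frac1N\sum_iP_i\Big).$$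

**Step 4: the estimate.** With $x=1$ this gives $\|T^+\|\le1$, so $\|T\|\le1+\eta\le3$, and
$$\|T^*xT-\varphi(x)1\|\le\|x\|(2\eta+\eta^2)+|\varphi(x)|/N.$$
Given finitely many $x$, first choose $k,N$ large and then $K$ large; all these quantities become arbitrarily small simultaneously.

**Step 5: tensor powers.** Put $R=T^{\otimes m}\in M$, so $\|R\|\le3^m$. For a sum of elementary tensors of elements as in Step 3, $R^*(x_1\otimes\cdots\otimes x_m)R=\bigotimes_lT^*x_lT$ is close to $\prod_l\varphi(x_l)\,1$. By density and the uniform bound on $\|R\|$: for every $x\in M$ and $\epsilon>0$ there is $R\in M$ with $\|R^*xR-\varphi^{\otimes m}(x)1\|<\epsilon$. If $0\ne x\ge0$, then $\varphi^{\otimes m}(x)>0$ by faithfulness. For small $\epsilon$, $R^*xR$ is invertible, and $y=R(R^*xR)^{-1/2}$ satisfies $y^*xy=1$. Finally $M\ne\mathbb C$, since $M$ contains a non-unitary isometry. $\square$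

Two consequences. First, $B$ has no characters: for a character $\chi$, $\chi(S)$ is a scalar isometry, so $\chi(1-SS^*)=0$, but $y^*(1-SS^*)y=1$ for some $y$. So the argument of Section 4 has no starting point here. Second, $B$ contains isometries $v,v'$ with $v^*v'=0$: take $v=S$ and $v'=(1-SS^*)y$ with the same $y$.

## 13. The dimension of the iterated joins

*Proof of Theorem 1(a).* Let $\dim^{\mathbb G}_{\rm LT}(A)\le d$ and choose equivariant $\psi_0,\dots,\psi_d:C_0\otimes B\to A$ with $\sum\psi_i(t\otimes1)=1$, adding zero maps if the dimension is smaller than $d$. Take $v,v'\in B$ as at the end of Section 12. Path (P1) of Lemma 8 is Lemma 10 for $M=B$, $w=\lambda$ and the isometry $v$: $B$ is p.i.s. by Lemma 11, and the $S$-component $S\in B$ of $\lambda$ is non-unitary. Path (P2) is Lemma 10 for $M=B\otimes B$, $w=\Delta\lambda$ and the isometry $1\otimes v'$: $B\otimes B$ is p.i.s. by Lemma 11, and $\Delta(S)$ is non-unitary, both noted above. By Lemma 8 the loop $\ell(1\otimes\lambda,\delta(y))$ is null, and Lemma 7 gives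
$$\dim^{\mathbb G}_{\rm LT}\big((A\circledast C(\mathbb G))\circledast C(\mathbb G)\big)\le d+1.\qquad\square$$

*Proof of Theorem 1(c).* By Lemma 2, $\dim_{\rm LT}(C(E_0^\Delta\mathbb G))=0$, and by (2), $\dim_{\rm LT}(C(E_1^\Delta\mathbb G))\le1$. By (a), $\dim_{\rm LT}(C(E_{n+2}^\Delta\mathbb G))\le\dim_{\rm LT}(C(E_n^\Delta\mathbb G))+1$. Induction gives $\dim_{\rm LT}(C(E_n^\Delta\mathbb G))\le\lceil n/2\rceil$.

Let $n\ge1$. If the dimension were $0$, Lemma 2 would give a unital equivariant $*$-homomorphism from $C(\mathbb G)$ to $C(E_n^\Delta\mathbb G)=C(E_{n-1}^\Delta\mathbb G)\circledast C(\mathbb G)$, which contradicts (b). So the dimension is at least $1$. For $n=1$ this gives exactly $1$. For $n=2$ it gives $\dim^{\mathbb G}_{\rm LT}(C(E_2^\Delta\mathbb G))=1\ne2$, and $\lceil n/2\rceil<n$ for all $n\ge2$. So the conjecture is false. $\square$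

Compare the two completions of the same Hopf algebra $\mathbb C[\mathbb Z]*\mathcal O(SU_q(2))$. For $C^u$, which has the characters $(\mu,\nu,0)$, Theorem 2 gives both assertions of the conjecture for every $n$. For the reduced algebra $B$,
$$n-\dim^{\mathbb G}_{\rm LT}(C(E_n^\Delta\mathbb G))\ \ge\ n-\lceil n/2\rceil=\lfloor n/2\rfloor\qquad(n\ge1),$$
so the dimension formula fails for every $n\ge2$, and by an amount that tends to infinity with $n$.
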